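# The fewest triangles in a tripartite graph with prescribed edge densities

## 1. Overlapping segments of the unit interval

Lay out the unit interval. A random point $y$ claims an initial segment $(0,g(y))$, and an independent random point $z$ claims a terminal segment $(1-k(z),1)$. The two segments overlap in length $(g(y)+k(z)-1)^+$, where $x^+=\max(x,0)$. Each pair $(y,z)$ is also switched off to the extent $n(y,z)\in[0,1]$. We study the expected overlap of what is left on.

**Definition 1 (configuration).** A *configuration* consists of probability spaces $Y,Z$ and measurable functions $g:Y\to[0,1]$, $k:Z\to[0,1]$, $n:Y\times Z\to[0,1]$. On $Y\times Z$ with the product measure put $X=g(y)+k(z)-1$ and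
$$\alpha=Eg,\qquad \beta=Ek,\qquad r=En,\qquad \gamma=1-r,\qquad T=E[(1-n)X^+].$$

The product measure makes $g$ and $k$ independent; the proof will depend on this. We write $E[U;A]$ for $E[U\mathbf 1_A]$.

**Example 1.** Let $g$ be $1$ with probability $\frac35$ and $\frac1{10}$ with probability $\frac25$, let $k$ have the same law, and let $n=1$ if $g=k=1$ and $n=0$ otherwise. Then $\alpha=\beta=\frac35+\frac1{25}=\frac{16}{25}$, $r=\frac9{25}$ and $\gamma=\frac{16}{25}$. The overlap of a pair that is on is $\frac1{10}$ when exactly one of $g,k$ is $1$, and it is $0$ when $g=k=\frac1{10}$. So $T=2\cdot\frac35\cdot\frac25\cdot\frac1{10}=\frac6{125}=0.048$. We return to this example throughout.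

What this is for is counting triangles in a graph with vertex classes $V_1,V_2,V_3$. Spread $V_1$ over the interval, let $y$ range over $V_2$ and $z$ over $V_3$, let $g(y),k(z)$ be the weights of their neighborhoods in $V_1$, and let $n$ indicate non-adjacency. Two subsets of $V_1$ of weights $g$ and $k$ meet in weight at least $(g+k-1)^+$, and an initial and a terminal segment meet in exactly that much. So a configuration describes the most economical arrangement of neighborhoods, and $T$ is its triangle density.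

Two lower bounds come for free. For every $\tau\ge0$,
$$T\ \ge\ E[(1-n)\min(X^+,\tau)]\ \ge\ E\min(X^+,\tau)-\tau r .\tag{1}$$
Also $(1-n)X^+\ge X-n$ pointwise: if $X\ge0$ the left side is $X-nX\ge X-n$ because $X\le1$, and if $X<0$ the left side is $0$. Taking expectations,
$$T\ge\alpha+\beta-1-r=\alpha+\beta+\gamma-2 .\tag{2}$$

## 2. Triangle density against three edge densities

**Definition 2.** A *weighted tripartite graph* $(G,w)$ is a finite tripartite graph with classes $V_1,V_2,V_3$ and a weight function $w:V(G)\to[0,1]$ with $\sum_{v\in V_i}w(v)=1$ for $i=1,2,3$. Its edge densities are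
$$\alpha=\sum_{xy\in E(G)}w(x)w(y),\qquad \beta=\sum_{xz\in E(G)}w(x)w(z),\qquad \gamma=\sum_{yz\in E(G)}w(y)w(z),$$
with $x\in V_1$, $y\in V_2$, $z\in V_3$. Its triangle density is $T(G,w)=\sum w(x)w(y)w(z)$ over all triangles $xyz$. Finally $T_{min}(\alpha,\beta,\gamma)$ is the infimum of $T(G,w)$ over all weighted tripartite graphs with edge densities $\alpha,\beta,\gamma$.

An ordinary tripartite graph with $N$ vertices in each class corresponds to all weights $1/N$; then $T$ is the number of triangles divided by $N^3$. The question is how small $T$ can be for given edge densities. Relabeling the classes permutes $(\alpha,\beta,\gamma)$ and leaves $T_{min}$ unchanged, so one may assume $\alpha\ge\beta\ge\gamma$. Let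
$$R=\{(\alpha,\beta,\gamma)\in[0,1]^3:\ \alpha\beta+\gamma>1,\ \alpha\gamma+\beta>1,\ \beta\gamma+\alpha>1\},$$
$$\Delta=\alpha^2+\beta^2+\gamma^2-2\alpha\beta-2\alpha\gamma-2\beta\gamma+4\alpha\beta\gamma,$$
$R_1=\{\Delta\ge0\}\cap R$ and $R_2=R\setminus R_1$. Baber, Johnson and Talbot showed that $T_{min}=\alpha+\beta+\gamma-2$ on $R_1$, and that on $R_2$ with $\alpha\ge\beta\ge\gamma$ one has $T_{min}\le2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$. They conjectured equality in the second case. The problem is stated in this form in Mingyang Guo and Klas Markström, "Density conditions for $k$ vertex-disjoint triangles in tripartite graphs", arXiv:2503.05218 (2025).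

**Example 2 (the diagonal).** Let $\alpha=\beta=\gamma=d$. Then $R$ is the condition $d^2+d>1$, that is $d>\frac{\sqrt5-1}2\approx0.618$, and $\Delta=d^2(4d-3)$. So $R_2$ is the range $\frac{\sqrt5-1}2<d<\frac34$, and the conjectured value is $2d\sqrt{1-d}-2(1-d)$. At $d=\frac{16}{25}$ it is $2(0.64)(0.6)-0.72=0.048$, the value of Example 1. At $d=\frac34$ it equals $\frac14=3d-2$, so it meets the formula on $R_1$.

To state the results symmetrically, put
$$f_\gamma=2\sqrt{\alpha\beta(1-\gamma)}-2(1-\gamma),\quad f_\beta=2\sqrt{\alpha\gamma(1-\beta)}-2(1-\beta),\quad f_\alpha=2\sqrt{\beta\gamma(1-\alpha)}-2(1-\alpha),$$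
and $f=\min(f_\alpha,f_\beta,f_\gamma)$, a continuous symmetric function on $[0,1]^3$.

**Theorem 1.** Every weighted tripartite graph satisfies $T(G,w)\ge f(\alpha,\beta,\gamma)$.

**Theorem 2.** If $(\alpha,\beta,\gamma)\in R_2$ and $\alpha\ge\beta\ge\gamma$, then $T_{min}=2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$, and the infimum is attained.

**Theorem 3.** On all of $[0,1]^3$, $T_{min}=\max\{0,\ \alpha+\beta+\gamma-2,\ \min(f_\alpha,f_\beta,f_\gamma)\}$.

Theorem 2 says that the conjecture is true. Theorems 1 and 2 are proved in full below; Theorem 3 uses the quoted theorem of Baber, Johnson and Talbot, on $R_1$ only.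

## 3. From graphs to configurations and back

**Lemma 1.** (a) Every weighted tripartite graph yields a configuration with the same densities and no larger $T$. (b) For every configuration and every $\zeta>0$ there is a weighted tripartite graph $G$ whose densities differ from those of the configuration by at most $\zeta$, with $T(G)\le T$.

**Proof of (a).** Take $Y=V_2$, $Z=V_3$ with the given weights, let $g(y),k(z)$ be the weights of the neighborhoods in $V_1$, and let $n$ be the indicator of non-adjacency. Then $Eg=\alpha$, $Ek=\beta$, $En=1-\gamma$. The endpoints of an edge $yz$ have a common neighborhood in $V_1$ of weight at least $(g(y)+k(z)-1)^+$, so $T(G)\ge E[(1-n)X^+]$.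

**Proof of (b), first step: pass to finite spaces.** Replace $g,k$ by $\lfloor jg\rfloor/j$ and $\lfloor jk\rfloor/j$. This does not increase $X$, hence not $T$, and it changes $\alpha,\beta$ by at most $1/j$. Then replace $n$ by its conditional expectation given these two new functions. Since $X$ is a function of them, neither $T$ nor $r$ changes. Now everything depends only on the values of two independent functions with finitely many values, so we have a configuration on finite spaces.

**Proof of (b), second step: realize a finite configuration exactly.** Cut $(0,1)$ at the points $g(y)$ and $1-k(z)$. The resulting intervals, weighted by length, are the vertices of $V_1$. Join an interval to $y$ if it lies in $(0,g(y))$, and to $z$ if it lies in $(1-k(z),1)$. Then $y,z$ have neighborhoods of weight $g(y),k(z)$ and common neighborhood of weight $(g(y)+k(z)-1)^+$. To realize fractional $n$, split each $y$ as follows. Cut $[0,1]$ at the points $n(y,z)$, $z\in Z$; for each piece $J$ create a copy of $y$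 with weight (weight of $y$)$\cdot|J|$ and the same neighbors in $V_1$, and make it non-adjacent to $z$ exactly when $J\subset[0,n(y,z)]$. The copies of $y$ non-adjacent to $z$ have total weight (weight of $y$)$\cdot n(y,z)$. So the graph has exactly the densities and $T$ of the finite configuration. Choosing $1/j\le\zeta$ finishes the proof. $\square$

## 4. Cases by hand, and a two-level family

**The case $\alpha=1$.** By (2), $T\ge\max(0,\beta+\gamma-1)$. In configurations this is attained: let $g=1$, and let $k=1$ on a set of measure $\beta$ and $k=0$ elsewhere. If $r\le\beta$ and $\beta>0$, put $n=r/\beta$ where $k=1$ and $n=0$ elsewhere, so $T=\beta-r=\beta+\gamma-1$. If $r>\beta$, or if $\beta=0$, put $n=1$ where $k=1$ and $n$ constant elsewhere with $En=r$, so $T=0$. Here $\Delta=(\beta+\gamma-1)^2\ge0$, so $R_2$ is not involved.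

**The case $\alpha\beta\le1-\gamma$.** There is a graph with no triangles. Let $V_1=\{x\}$, $V_2=A_2\cup B_2$ and $V_3=A_3\cup B_3$ with $A_2,A_3$ of weights $\alpha,\beta$, and join $x$ exactly to $A_2\cup A_3$. The $V_2V_3$ pairs outside $A_2\times A_3$ have total density $1-\alpha\beta\ge\gamma$. If $\alpha\beta=1$ then $\gamma=0$ and we use no $V_2V_3$ edges. Otherwise split each vertex of $V_2$ into fractions $p=\gamma/(1-\alpha\beta)$ and $1-p$; the first part gets all $V_3$-neighbors allowed outside $A_2\times A_3$, the second none. The density is $p(1-\alpha\beta)=\gamma$.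

**Constant $g,k$.** If $g=\alpha$, $k=\beta$, then $T=(\alpha+\beta-1)^+\gamma$. At $\alpha=\beta=\gamma=0.64$ this is about $0.179$, far above the $0.048$ of Example 1. So unequal neighborhoods help.

**Two levels.** Let $g\in\{1,\lambda\}$ with probabilities $s,1-s$, let $k\in\{1,\mu\}$ with probabilities $t,1-t$, let $n=1$ exactly when $g=k=1$, and suppose $\lambda+\mu\le1$. Then $r=st$, $\alpha=s+\lambda(1-s)$, $\beta=t+\mu(1-t)$, and
$$T=\lambda(1-s)t+\mu s(1-t)=t(\alpha-s)+s(\beta-t)=\alpha t+\beta s-2r .$$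
With $st=r$ fixed, AM–GM gives $\alpha t+\beta s\ge2\sqrt{\alpha\beta r}$, with equality when $\alpha t=\beta s$. This is where the square root comes from: the best two-level value is $2\sqrt{\alpha\beta r}-2r=f_\gamma$, at
$$s=\sqrt{\alpha r/\beta},\quad t=\sqrt{\beta r/\alpha},\quad c=\sqrt{\alpha\beta/r},\qquad \alpha=cs,\ \ \beta=ct,\ \ r=st,\ \ f_\gamma=2cr-2r .\tag{3}$$
We use (3) as the definition of $s,t,c$ whenever $\alpha,\beta,r>0$. Since $\alpha+\beta-\gamma=cs+ct+st-1$ and $2\sqrt{\alpha\beta r}=2cst$,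
$$\alpha+\beta-\gamma<2\sqrt{\alpha\beta r}\iff c(s+t-2st)<1-st.\tag{4}$$
Moreover, expanding,
$$(\alpha+\beta-\gamma)^2-4\alpha\beta(1-\gamma)=\Delta .\tag{5}$$

**Lemma 2 (upper bound).** If $(\alpha,\beta,\gamma)\in R_2$ and $\alpha\ge\beta\ge\gamma$, there is a weighted tripartite graph with these densities and $T=2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$.

**Proof.** First we check that the two-level parameters make sense. We have $\gamma<1$, since $\gamma=1$ would force $\alpha=\beta=1$ and $\Delta=1$. So $\alpha\beta>1-\gamma=r>0$; hence $\alpha,\beta>0$ and $c>1$. Since $\alpha\ge\beta$, $t\le s$; and $\beta>1-\alpha\gamma\ge\alpha-\alpha\gamma=\alpha r$ gives $s<1$. Put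
$$\lambda=\frac{\alpha-s}{1-s}=\frac{(c-1)s}{1-s}>0,\qquad \mu=\frac{\beta-t}{1-t}=\frac{(c-1)t}{1-t}>0 .$$
Then $\lambda+\mu<1$ means $(c-1)(s+t-2st)<(1-s)(1-t)$, that is $c(s+t-2st)<1-st$. By (4) and (5) this follows from $\Delta<0$.

Now we write the graph. Let $V_1=\{A,B,C\}$ with weights $\lambda,\mu,1-\lambda-\mu$, let $V_2=\{A_2,B_2\}$ with weights $s,1-s$, and let $V_3=\{A_3,B_3\}$ with weights $t,1-t$. The edges are $A\sim A_2,B_2,A_3$; $B\sim A_2,A_3,B_3$; $C\sim A_2,A_3$; and all $V_2V_3$ pairs except $A_2A_3$. The densities are $s+\lambda(1-s)=\alpha$, $t+\mu(1-t)=\beta$ and $1-st=\gamma$. The only triangles are $AB_2A_3$ and $BA_2B_3$, so $T=\lambda(1-s)t+\mu s(1-t)=t(\alpha-s)+s(\beta-t)=2cr-2r$. $\square$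

For $\alpha=\beta=\gamma=\frac{16}{25}$ one finds $s=t=\frac35$, $c=\frac{16}{15}$, $\lambda=\mu=\frac1{10}$: this is Example 1.

## 5. What pointwise inequalities cannot see

The bound (2) came from averaging one pointwise inequality. The natural next attempt is a better one: find constants with
$$(1-n)(g+k-1)^+\ \ge\ p_1g+p_2k-p_3n-p_0\qquad\text{for all }g,k,n\in[0,1],$$
and deduce $T\ge p_1\alpha+p_2\beta-p_3r-p_0$, choosing the constants so that the right side is $f_\gamma$ at the given point.

This fails at $\alpha=\beta=\gamma=\frac{16}{25}$. Let a *coupled* triple $(g,k,n)$ take the values $(1,0,\frac19)$ and $(0,1,\frac19)$ with probability $0.36$ each and $(1,1,1)$ with probability $0.28$. Then $Eg=Ek=0.64$ and $En=0.08+0.28=0.36$, but $(1-n)(g+k-1)^+=0$ always. Averaging the pointwise inequality over this triple gives $0\ge 0.64p_1+0.64p_2-0.36p_3-p_0$. So no such inequality proves a positive bound here, while the value we want is $0.048$.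

The triple is not a configuration, since $g$ and $k$ are dependent. A proof must use independence. We use it as follows. Suppose Theorem 1 fails, and take a configuration for which $T-f$ is smallest. Subtracting $f$ removes the constraints: the densities are free to vary. Then perturb this minimizer in three ways: stretch the interval, add a point to $Y$, or add a point to $Z$. Stretching gives an equation at almost every position $v$ of the interval, in which independence turns $P(g>v,\ k>1-v)$ into a product. Comparing that equation at two positions, again by independence, gives a quadratic inequality strong enough to rule out the minimizer.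

## 6. A minimizer of $T-f$

**Lemma 3.** Let $S_\gamma=\alpha+\beta-\gamma$ and define $S_\alpha,S_\beta$ similarly. Then for $i\in\{\alpha,\beta,\gamma\}$
$$f_i-(\alpha+\beta+\gamma-2)=\sqrt{S_i^2-\Delta}-S_i .\tag{6}$$
If $\Delta<0$, then $f=f_i$ exactly for those $i$ whose density is smallest, and $f>\alpha+\beta+\gamma-2$.

**Proof.** By (5) and the symmetry of $\Delta$, $2\sqrt{\alpha\beta(1-\gamma)}=\sqrt{S_\gamma^2-\Delta}$, and similarly for the others. Subtracting $\alpha+\beta+\gamma-2$ from $f_\gamma$ leaves $\sqrt{S_\gamma^2-\Delta}+\gamma-\alpha-\beta$, which is (6). If $\Delta<0$, the function $S\mapsto\sqrt{S^2-\Delta}-S$ is positive and strictly decreasing, so $f_i$ is smallest exactly when $S_i=(\alpha+\beta+\gamma)-2\cdot(\text{density }i)$ is largest. $\square$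

**Lemma 4.** Let $m^*=\inf_G(T(G)-f)$ over all weighted tripartite graphs. Every configuration has $T-f\ge m^*$, and there is a configuration with $\alpha\ge\beta\ge\gamma$ and $T-f=m^*$.

**Proof, step 1: configurations do no better than graphs.** Note $m^*$ is finite, since $T\ge0$ and $f$ is bounded. Lemma 1(b) gives graphs $G$ with $T(G)\le T$ and densities as close as we like to those of the configuration. Since $T(G)-f\ge m^*$ at the densities of $G$ and $f$ is continuous, $T-f\ge m^*$.

**Step 2: pass to a limit of laws.** Take graphs with $T-f\to m^*$, relabel their classes so that $\alpha\ge\beta\ge\gamma$ ($f$ is symmetric), and pass to configurations by Lemma 1(a). Their values of $T-f$ are at least $m^*$ by step 1, so they still tend to $m^*$; write $T_j,g_j,k_j,r_j$ for their data. Probability measures on $[0,1]$ are weakly sequentially compact, so along a subsequence the laws of $g_j,k_j$ converge weakly to laws $\mu_0,\nu_0$, and $r_j\to r$. The densities converge to $(\int x\,d\mu_0,\int x\,d\nu_0,1-r)$.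 Let $Y,Z$ be $[0,1]$ with $\mu_0,\nu_0$, and let $g,k$ be the identity functions. The product laws also converge weakly (polynomials, which are sums of products, are uniformly dense in the continuous functions on the square), and $\min(X^+,\tau)$ is bounded and continuous. So (1) gives, for every $\tau\ge0$,
$$\liminf T_j\ge E\min(X^+,\tau)-\tau r .$$

**Step 3: choose $n$ to attain the bound.** The functions $n_j$ have no useful limit, so we construct a new $n$. Let $\tau_0=\inf\{u\ge0:P(X>u)\le r\}$. By right continuity $P(X>\tau_0)\le r$. If $\tau_0>0$, then $P(X>u)>r$ for all $u\in[0,\tau_0)$, so $P(X\ge\tau_0)\ge r$. Take $n=1$ on $X>\tau_0$, $n=0$ on $X<\tau_0$ and $n$ constant on $X=\tau_0$ with $En=r$. Then $(1-n)X^+=\min(X^+,\tau_0)-\tau_0n$ pointwise, so $T=E\min(X^+,\tau_0)-\tau_0r$. If $\tau_0=0$, take $n=1$ on $X>0$ and $n$ constant on $X\le0$ with $En=r$, so $T=0$. In both cases $T\le\liminf T_j$. The limit configuration therefore has $T-f\le m^*$, and equality holds by step 1. $\square$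

**Standing assumption.** Until the end of Section 12 we suppose, for contradiction, that $m^*=-\varepsilon<0$, and we fix a minimizing configuration with $\alpha\ge\beta\ge\gamma$. So $T=f-\varepsilon$.

## 7. The parameters $s,t,c$ of a counterexample

**Lemma 5.** For the fixed configuration, $\alpha,\beta,\gamma\in(0,1)$, $\Delta<0$, $f=f_\gamma$, and the numbers in (3) satisfy $c>1$ and
$$\tfrac12<t\le s<2-c<1 .\tag{7}$$

**Proof.** The first aim is positivity. Since $T\ge0$, each $f_i\ge f=T+\varepsilon>0$. From $f_\gamma>0$ we get $\sqrt{\alpha\beta(1-\gamma)}>1-\gamma$, so $1-\gamma>0$ and $\alpha\beta>1-\gamma=r$. In the same way $1-\beta>0$, $\alpha\gamma>1-\beta$, $1-\alpha>0$ and $\beta\gamma>1-\alpha$. So all densities lie in $(0,1)$ and $c>1$.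

Next, $f_\gamma\ge f>T\ge\alpha+\beta+\gamma-2$ by (2), which reads
$$2\sqrt{\alpha\beta r}>\alpha+\beta-\gamma\ge\alpha>0 .$$
Squaring and using (5), $\Delta<0$; by Lemma 3, $f=f_\gamma$. Also $4\alpha\beta r>\alpha^2$, so $t^2=\beta r/\alpha>\frac14$. Clearly $s\ge t$, and $\beta>1-\alpha\gamma\ge\alpha-\alpha\gamma=\alpha r$ gives $s<1$.

It remains to show $c+s<2$. By (4), $c(s+t-2st)<1-st$, where $s+t-2st=s(1-t)+t(1-s)>0$. Expanding both sides shows
$$(2-s)(s+t-2st)-(1-st)=(2t-1)(1-s)^2\ge0 ,$$
so $c(s+t-2st)<(2-s)(s+t-2st)$ and $c<2-s$. $\square$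

Put $\delta=2-c-s>0$. Differentiating, in the coordinates $(\alpha,\beta,\gamma)$,
$$\nabla f_\gamma=(t,\ s,\ 2-c).$$
Where densities tie, several $f_i$ equal $f$, and $f$ need not be differentiable. Call $i$ *active* if $f_i=f$; by Lemma 3 this means that density $i$ is smallest. There are three cases.

* **(i)** $\gamma<\beta$: only $f_\gamma$ is active.
* **(ii)** $\gamma=\beta<\alpha$: $f_\gamma,f_\beta$ are active. Exchanging the roles of $\beta,\gamma$ gives $\nabla f_\beta=(t,2-c,s)$. Also $ct=\beta=\gamma=1-st$, i.e. $t(c+s)=1$.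
* **(iii)** $\alpha=\beta=\gamma$: all are active, $s=t$, $t(c+t)=1$, $\nabla f_\beta=(t,2-c,t)$, $\nabla f_\alpha=(2-c,t,t)$.

In (ii) and (iii),
$$2t-1=2t-t(c+s)=t\delta .\tag{8}$$

## 8. Three perturbations and their multipliers

For $v\in(0,1)$ let
$$a(v)=P(g>v),\qquad b(v)=P(k>1-v),\qquad e(v)=E[(1-n);\,1-k<v<g].$$
Then $e(v)$ is the amount of remaining overlap that sits over the position $v$. Integrating over $v$, $\int_0^1a=\alpha$, $\int_0^1b=\beta$, $\int_0^1e=T$.

**Lemma 6.** There are $\eta,\eta'\ge0$ with $\sigma:=\eta+\eta'\le\delta$, where $\eta=\eta'=0$ in case (i) and $\eta'=0$ in case (ii), such that with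
$$l=t+\eta',\qquad m=s+\eta,\qquad \tau=2-c-\sigma$$
the following hold.
$$e(v)=l\,a(v)+m\,b(v)-\kappa_0\quad\text{for a.e. }v\in(0,1),\qquad \kappa_0=l\alpha+m\beta-T.\tag{9}$$
$$G(x):=E\min((x+k-1)^+,\tau)\ge lx-\kappa\ \text{ for all }x\in[0,1],\ \text{with equality at }x=g(y)\text{ a.s.},\tag{10}$$
where $\kappa=l\alpha+\tau\gamma-T-\tau$.
$$K(x):=E\min((g+x-1)^+,\tau)\ge mx-\kappa'\ \text{ for all }x\in[0,1],\ \text{with equality at }x=k(z)\text{ a.s.},\tag{11}$$
where $\kappa'=m\beta+\tau\gamma-T-\tau$.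
$$\text{a.s. } n=1\text{ on }\{X>\tau\}\ \text{ and }\ n=0\text{ on }\{X<\tau\}.\tag{12}$$

**Step 1: list the first-order changes.** Let $\mathcal K\subset\mathbb R^4$ be the convex cone of all finite sums, with nonnegative coefficients, of the following vectors $(\xi_0,\xi)$, $\xi\in\mathbb R^3$. The entry $\xi_0$ is the rate of change of $T$, and $\xi$ that of $(\alpha,\beta,\gamma)$.

1. $\left(\int\varphi e,\int\varphi a,\int\varphi b,0\right)$, with $\varphi$ bounded measurable on $(0,1)$ and $\int_0^1\varphi=0$.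
2. $\left(E[(1-n_0)(x+k-1)^+]-T,\ x-\alpha,\ 0,\ 1-En_0-\gamma\right)$, with $x\in[0,1]$ and $n_0:Z\to[0,1]$ measurable.
3. $\left(E[(1-n_0)(g+x-1)^+]-T,\ 0,\ x-\beta,\ 1-En_0-\gamma\right)$, with $x\in[0,1]$ and $n_0:Y\to[0,1]$ measurable.

**Step 2: show that no such change decreases $T-f$ to first order.** The claim is that every $(\xi_0,\xi)\in\mathcal K$ satisfies
$$\max_{i\text{ active}}(\xi_0-\nabla f_i\cdot\xi)\ge0 .$$
Sums and nonnegative multiples of type-1 vectors are of type 1, so let the vector be built from one $\varphi$, from type-2 data $(x_i,n_i)$ with coefficients $p_i$, and from type-3 data $(x_j',n_j')$ with coefficients $q_j$. Let $h>0$ be small.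

First add points. Scale the measure of $Y$ by $1-h\sum p_i$ and add points of probability $hp_i$ with $g$-value $x_i$ and $n$-values $n_i(z)$. Likewise scale the measure of $Z$ by $1-h\sum q_j$ and add points of probability $hq_j$ with $k$-value $x_j'$ and $n$-values $n_j'(y)$. Put $n=0$ on (new, new) pairs, which have measure $O(h^2)$. Then $T$ becomes
$$T+h\sum p_i\big(E[(1-n_i)(x_i+k-1)^+]-T\big)+h\sum q_j\big(E[(1-n_j')(g+x_j'-1)^+]-T\big)+O(h^2),$$
and in the same way $\alpha,\beta,\gamma$ change by $h$ times the combination of the type-2 and type-3 entries, up to $O(h^2)$. The functions $a,b,e$ change by $O(h)$ uniformly.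

Then stretch the interval. Let $S_h(v)=\int_0^v(1+h\varphi)$. For small $h$ this is an increasing bijection of $[0,1]$, because $\int\varphi=0$. Replace $g$ by $S_h(g)$ and $k$ by $1-S_h(1-k)$. Since
$$S_h(g)=\int_0^1\mathbf 1_{v<g}(1+h\varphi)\,dv,\qquad 1-S_h(1-k)=\int_0^1\mathbf 1_{v>1-k}(1+h\varphi)\,dv,$$
$$(S_h(g)-S_h(1-k))^+=\int_0^1\mathbf 1_{1-k<v<g}(1+h\varphi)\,dv,$$
this adds exactly $h\int\varphi e$, $h\int\varphi a$, $h\int\varphi b$, $0$ to $T,\alpha,\beta,\gamma$, with $e,a,b$ as they are after the addition of points. Replacing these by the original $e,a,b$ costs $O(h^2)$.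

In total $T$ becomes $T+h\xi_0+O(h^2)$ and the densities become $(\alpha,\beta,\gamma)+h\xi+O(h^2)$. The $f_i$ are smooth near our point because the densities lie in $(0,1)$. We have $T-f=\max_i(T-f_i)$, and inactive $i$ play no part for small $h$. Lemma 4 holds for the new configuration, so
$$m^*\le m^*+h\max_{i\text{ active}}(\xi_0-\nabla f_i\cdot\xi)+O(h^2).$$
Divide by $h$ and let $h\to0$.

**Step 3: turn the claim into one linear inequality.** The set $\mathcal C=\{(\xi_0-\nabla f_i\cdot\xi)_{i\text{ active}}:(\xi_0,\xi)\in\mathcal K\}$ is a convex cone, and by step 2 it misses the open negative orthant. Disjoint convex sets in finite dimension can be separated: there are $\theta\ne0$ and $q\in\mathbb R$ with $\theta\cdot u\ge q\ge\theta\cdot z$ for $u\in\mathcal C$ and $z$ in the orthant. Taking $u=0$ gives $q\le0$; letting $z\to0$ gives $q\ge0$. So $q=0$, and then letting $z$ tend to minus a basis vector gives $\theta_i\ge0$. Normalize $\sum\theta_i=1$ and put $\theta_i=0$ for inactive $i$. With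 $\Lambda=\sum\theta_i\nabla f_i$ we have
$$\xi_0-\Lambda\cdot\xi\ge0\quad\text{on }\mathcal K .$$
From the gradients in Section 7, $\Lambda=(t+\theta_\alpha\delta,\ s+\theta_\beta\delta,\ 2-c-(\theta_\alpha+\theta_\beta)\delta)$. With $\eta=\theta_\beta\delta$ and $\eta'=\theta_\alpha\delta$ this is $\Lambda=(l,m,\tau)$, and $\sigma\le\delta$. In particular $\tau\ge2-c-\delta=s>0$.

**Step 4: read off (9) from stretching.** Type-1 vectors for $\varphi$ and $-\varphi$ give $\int\varphi(e-la-mb)=0$ whenever $\int\varphi=0$. So $e-la-mb$ is a.e. constant, and integrating gives the constant $T-l\alpha-m\beta=-\kappa_0$.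

**Step 5: read off (10), (11), (12) from added points.** In type 2 take $n_0=\mathbf 1\{(x+k-1)^+>\tau\}$. Since $E[(1-n_0)(x+k-1)^+]+\tau En_0=G(x)$, the inequality of step 3 becomes $G(x)-T-l(x-\alpha)-\tau(1-\gamma)\ge0$, i.e. $G(x)\ge lx-\kappa$.

For the equality, note that pointwise $(1-n)(X^+-\tau)\ge\min(X^+,\tau)-\tau$, with equality if and only if $n=1$ where $X^+>\tau$ and $n=0$ where $X^+<\tau$. Taking expectations, and using independence to write $E\min(X^+,\tau)=E\,G(g)$,
$$T-\tau\gamma\ \ge\ E\,G(g)-\tau\ \ge\ l\alpha-\kappa-\tau\ =\ T-\tau\gamma .$$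
So equality holds throughout. The first equality gives (12), where $\{X^+<\tau\}=\{X<\tau\}$ because $\tau>0$. The second gives $G(g)=lg-\kappa$ a.s. The same argument with type 3 gives (11). $\square$

On a first reading take case (i), so that $\eta=\eta'=0$, $l=t$, $m=s$, $\tau=2-c$. The multipliers $\eta,\eta'$ come only from ties.

**The constants, computed.** From $\sigma\le\delta$ and (7),
$$\tfrac12<s\le\tau\le2-c<1,\qquad \tfrac12<l,m\le2-c<1 .\tag{13}$$
Put $\pi=\eta\eta'$ and insert $T=2cst-2st-\varepsilon$. Then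
$$\kappa_0=(t+\eta')cs+(s+\eta)ct-2cst+2st+\varepsilon=2st+c(\eta t+\eta's)+\varepsilon,\tag{14}$$
$$\kappa=l\alpha-\tau r-T=\eta'cs+\sigma st+\varepsilon>0,\qquad \kappa'=m\beta-\tau r-T=\eta ct+\sigma st+\varepsilon>0 .\tag{15}$$
Since $G,K\ge0$, the equalities in (10), (11) give $g\ge\kappa/l>0$ and $k\ge\kappa'/m>0$ a.s. And since $g,k\le1$, (12) gives a.s.
$$n>0\ \Rightarrow\ X\ge\tau\ \Rightarrow\ g\ge\tau\text{ and }k\ge\tau .\tag{16}$$

## 9. A hyperbola, and two positions compared

**Independence in (9).** Let $M(v)=E[n;\,g>v,\ k>1-v]$. By independence of $g$ and $k$, $e=ab-M$. Put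
$$D=\kappa_0-r-lm=(c-1)(\eta t+\eta's)-\pi+\varepsilon ,\tag{17}$$
where the second form uses $lm=st+\eta t+\eta's+\pi$. Then $(a-m)(l-b)=la+mb-ab-lm=\kappa_0-M-lm$, so (9) becomes, for a.e. $v$,
$$(a-m)(l-b)=D+(r-M),\qquad r-M\ge0 .\tag{18}$$

**One-sided limits.** By dominated convergence $a,b,M$ have one-sided limits everywhere, and (18) and (9) pass to these limits, where still $e\ge0$:
$$\text{at }v{+}:\quad a=P(g>v),\quad b=P(k\ge1-v),\quad M=E[n;\,g>v,\,k\ge1-v];$$
$$\text{at }v{-}:\quad a=P(g\ge v),\quad b=P(k>1-v),\quad M=E[n;\,g\ge v,\,k>1-v].$$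
Write $a_1=P(g=1)$, $b_1=P(k=1)$. Since $g,k>0$ a.s.,
$$\text{at }0{+}:\ a=1,\ b=b_1,\ M=E[n;\,k=1];\qquad \text{at }1{-}:\ a=a_1,\ b=1,\ M=E[n;\,g=1].\tag{19}$$

**A test on Example 1.** Put $\varepsilon=\eta=\eta'=0$, $l=m=0.6$. There $a=1$ on $(0,0.1)$ and $0.6$ on $(0.1,1)$; $b=0.6$ on $(0,0.9)$ and $1$ on $(0.9,1)$; $M=r=0.36$ throughout. Everywhere $a=m$ or $b=l$, and (18) reads $0=0$, in agreement with $D=0$.

**Lemma 7.** Let $v<v'$ be points or one-sided limits at distinct points; write $a,b,M$ and $a',b',M'$ for the values there. If ($b\le l$ or $a=1$) and ($a'\le m$ or $b'=1$), then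
$$N\le(1-m-a')(1-l-b),\qquad N:=r-(2l+2m-3lm-1)+2D .\tag{20}$$
Moreover $N>0$.

**Step 1: bound the overlap of two events.** Let $A,A'$ be the events that define $M,M'$. In $A\cap A'$ the stronger condition on $g$ is the one at $v'$ and the stronger condition on $k$ is the one at $v$, so by independence $P(A\cap A')=a'b$. Hence
$$M+M'=E[n;A\cup A']+E[n;A\cap A']\le r+a'b .$$

**Step 2: add (18) at the two positions.** This gives $(a-m)(l-b)+(m-a')(b'-l)=2D+2r-(M+M')\ge2D+r-a'b$, i.e.
$$r\le(a-m)(l-b)+(m-a')(b'-l)+a'b-2D .$$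
If $b\le l$ then $(a-m)(l-b)\le(1-m)(l-b)$, and if $a=1$ this is an equality. Likewise $(m-a')(b'-l)\le(m-a')(1-l)$. So
$$r\le(1-m)(l-b)+(m-a')(1-l)+a'b-2D=(2l+2m-3lm-1)+(1-m-a')(1-l-b)-2D ;$$
both forms, apart from $-2D$, expand to $l+m-2lm-b+mb-a'+la'+a'b$. This is (20).

**Step 3: compute $N$.** Inserting $r=st$, $lm=st+\eta t+\eta's+\pi$ and (17),
$$N=(2s-1)(2t-1)+\eta((2c+1)t-2)+\eta'((2c+1)s-2)+\pi+2\varepsilon .$$
In case (i), $N=(2s-1)(2t-1)+2\varepsilon$. In case (ii), $2=2t(c+s)$ gives $(2c+1)t-2=-t(2s-1)$, so by (8) $N=(2s-1)t(\delta-\eta)+2\varepsilon$. In case (iii), $s=t$ and $2=2t(c+t)$ give $N=(2t-1)t(\delta-\sigma)+\pi+2\varepsilon$. Since $\sigma\le\delta$ and $s,t>\frac12$, always $N>0$. $\square$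

In Example 1, again with $\varepsilon=\eta=\eta'=0$, (20) at $0{+},1{-}$ has $N=(0.2)^2=0.04$ on the left and $(1-0.6-0.6)^2=0.04$ on the right. It is tight there.

Lemma 7 applies at $0{+}$ (where $a=1$) and $1{-}$ (where $b'=1$), so $(1-m-a_1)(1-l-b_1)\ge N>0$. Both factors have the same sign:

* **Case I:** $a_1>1-m$ and $b_1>1-l$.
* **Case II:** $a_1<1-m$ and $b_1<1-l$.

In case (i) we have $D=\varepsilon>0$, and then only the first part of Section 10 and Section 11 are needed.

## 10. Large atoms at $1$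

**Lemma 8.** Case I is impossible.

**Step 1: show that $g$ and $k$ avoid $[\tau,1)$.** Suppose $x\in[\tau,1)$ gives equality in (10). Since $G(x')\ge lx'-\kappa$ for $x'>x$, the right derivative of $G$ at $x$ is at least $l$. That derivative is $P(0\le x+k-1<\tau)=P(1-x\le k<1-x+\tau)$. As $1-x+\tau\le1$, it is at most $1-b_1$. So $b_1\le1-l$, against Case I. Hence $g\in(0,\tau)\cup\{1\}$ a.s. In the same way (11) and $a_1>1-m$ give $k\in(0,\tau)\cup\{1\}$ a.s.

**Step 2: identify $n$ and get equations for $a_1,b_1$.** By (16), $n>0$ only where $g=k=1$; there $X=1>\tau$ and $n=1$ by (12). So $n=\mathbf 1_{\{g=k=1\}}$ a.s. and $r=a_1b_1$. As $a_1,b_1>0$, equality holds in (10) and (11) at $x=1$. By step 1, $\min(k,\tau)$ is $k$ unless $k=1$, so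
$$ct-(1-\tau)b_1=G(1)=l-\kappa,\qquad cs-(1-\tau)a_1=K(1)=m-\kappa' .$$
Insert (15), which gives $(1-\tau)b_1=(c-1)t+\eta'(cs+st-1)+\eta st+\varepsilon$ and $(1-\tau)a_1=(c-1)s+\eta(ct+st-1)+\eta'st+\varepsilon$. If $\eta'>0$ we are in (iii), where $cs+st=1$; if $\eta>0$ we are in (ii) or (iii), where $ct+st=1$. Since $1-\tau=c-1+\sigma$,
$$(c-1+\sigma)b_1=(c-1)t+\eta st+\varepsilon,\qquad (c-1+\sigma)a_1=(c-1)s+\eta'st+\varepsilon .\tag{21}$$
At $0{+}$ and at $1{-}$ we have $M=r$, so (18) gives
$$(1-m)(l-b_1)=D=(m-a_1)(1-l) .\tag{22}$$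

**Step 3: the case $\sigma=0$.** Since $c>1$ and $\varepsilon>0$, (21) gives $a_1>s$ and $b_1>t$, so $a_1b_1>st=r$, a contradiction.

**Step 4: the case (ii) with $\eta>0$.** Here $\pi=0$ and $D>0$, so $b_1<l=t$ by (22). The first equation in (21) gives $(c-1)t+\eta st+\varepsilon<(c-1+\eta)t$, i.e. $\varepsilon<\eta t(1-s)$. Also $a_1=st/b_1>s$, and the second equation gives $\varepsilon>\eta s$. So $s<t(1-s)<\frac12$, a contradiction.

**Step 5: the case (iii) with $\sigma>0$.** Now $s=t$ and $ct=1-t^2$. Put $q_0=(c-1)t=1-t-t^2>0$. Since $0.62^2+0.62>1$, $t<0.62$; by (8), $\delta=2-\frac1t<0.4$.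

We first bound $\varepsilon$ from below. Multiply the equations (21), use $a_1b_1=t^2$ and AM–GM:
$$(c-1+\sigma)t\le(c-1)t+\frac{\sigma t^2}2+\varepsilon,\qquad\text{so}\qquad \varepsilon\ge\sigma\Big(t-\frac{t^2}2\Big).$$
With $\pi\le\sigma^2/4$ we get $D=\sigma q_0-\pi+\varepsilon\ge\sigma\big(t-\frac{t^2}2-\frac\sigma4\big)>0$, because $t-\frac{t^2}2>\frac38$ and $\frac\sigma4\le\frac\delta4<0.1$.

Next we bound $D$ from above. Write $lm-a_1b_1$ as $m(l-b_1)+b_1(m-a_1)$ and as $l(m-a_1)+a_1(l-b_1)$, add, and use (22):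
$$2(t\sigma+\pi)=2(lm-a_1b_1)=D\Big[\frac{m+a_1}{1-m}+\frac{l+b_1}{1-l}\Big]\ge\frac{4t}{1-t}D .$$
The last step is AM–GM together with $(m+a_1)(l+b_1)\ge(\sqrt{lm}+\sqrt{a_1b_1})^2\ge4t^2$ (Cauchy–Schwarz) and $(1-m)(1-l)\le(1-t)^2$.

Combining the two bounds,
$$\sigma q_0-\pi+\sigma\Big(t-\frac{t^2}2\Big)\le D\le\frac{1-t}{2t}(t\sigma+\pi),\quad\text{i.e.}\quad \sigma\,\frac{1+t-3t^2}2\le\pi\,\frac{1+t}{2t}\le\sigma^2\,\frac{1+t}{8t} .$$
Dividing by $\sigma$ and multiplying by $8t^2$, $4t^2(1+t-3t^2)\le t\sigma(1+t)\le t\delta(1+t)=(2t-1)(1+t)$. For $\frac12<t<0.62$ we have $4t^2>1$ and $1+t-3t^2$ is decreasing, so the left side exceeds $1+0.62-3(0.62)^2>0.46$. The right side is below $0.24\cdot1.62<0.39$. This is a contradiction. $\square$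

## 11. Small atoms at $1$ with $D>0$

**Lemma 9.** Case II with $D>0$ is impossible.

**Step 1: find the crossing point.** By (18) and $D>0$, for a.e. $v$ either ($a>m$ and $b<l$) or ($a<m$ and $b>l$). Here $a$ is nonincreasing and $b$ nondecreasing. Since $a(0{+})=1>m$, and since $b(1{-})=1>l$ (hence $a<m$ near $1$), $\rho=\sup\{v:a(v)>m\}$ lies in $(0,1)$. We have $a>m$, $b<l$ a.e. on $(0,\rho)$, and $a<m$, $b>l$ a.e. on $(\rho,1)$. Let
$$s^-=P(g>\rho)=a(\rho{+}),\qquad t^-=P(k>1-\rho)=b(\rho{-}).$$
At $\rho\pm$ the left side of (18) is at least $D>0$, so no factor vanishes there. Hence $s^-<m$, $b(\rho{+})>l$, $t^-<l$ and $a(\rho{-})>m$.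

**Step 2: bound $s^-$ and $t^-$.** Lemma 7 at $(0{+},\rho{+})$ gives $0<N\le(1-m-s^-)(1-l-b_1)$. Since $b_1<1-l$, $s^-<1-m$. At $(\rho{-},1{-})$ it gives $0<N\le(1-m-a_1)(1-l-t^-)$, so $t^-<1-l$.

It remains to locate $\rho$. Since $\tau>\frac12$, the three steps below are exhaustive.

**Step 3: $\rho<\tau$ and $1-\rho<\tau$.** By (16), $n>0$ implies $g>\rho$ and $k>1-\rho$. So $r\le s^-t^-<(1-m)(1-l)<\frac14<st=r$, a contradiction.

**Step 4: $\rho\ge\tau$.** Then $1-\rho\le1-\tau<\tau$, so $n>0$ implies $k>1-\rho$. Hence $E[n;\,g>\rho]=E[n;\,g>\rho,\,k>1-\rho]\le s^-t^-$, and (18) at $\rho{+}$, where $r-M=E[n;\,g\le\rho]$, reads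
$$(m-s^-)(b(\rho{+})-l)=D+E[n;\,g\le\rho] .$$
Adding the two parts of $En$ and using $b(\rho{+})\le1$, $t^-<1-l$ and $lm+D=\kappa_0-r$ with (14),
$$st=r\le s^-t^-+(m-s^-)(1-l)-D\le m(1-l)-D=s-st+\eta(1-ct)-\eta'cs-\varepsilon .$$
So $s(2t-1)\le\eta(1-ct)-\eta'cs-\varepsilon$. If $\eta=0$ the right side is negative and the left side positive, which is impossible. If $\eta>0$, then $1-ct=st$ and $2t-1=t\delta$, so $st\delta\le\eta st-\varepsilon$ and $\eta>\delta$, against $\eta\le\sigma\le\delta$.

**Step 5: $1-\rho\ge\tau$.** Then $\rho\le1-\tau<\tau$, so $n>0$ implies $g>\rho$. Hence $E[n;\,k>1-\rho]\le s^-t^-$, and (18) at $\rho{-}$, where $r-M=E[n;\,k\le1-\rho]$, reads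
$$(a(\rho{-})-m)(l-t^-)=D+E[n;\,k\le1-\rho] .$$
Using $a(\rho{-})\le1$ and $s^-<1-m$,
$$st=r\le s^-t^-+(1-m)(l-t^-)-D\le(1-m)l-D=t-st+\eta'(1-cs)-\eta ct-\varepsilon .$$
So $t(2s-1)\le\eta'(1-cs)-\eta ct-\varepsilon$. If $\eta'=0$ this is impossible. If $\eta'>0$ we are in (iii), so $s=t$ and $1-cs=t^2$. Then $t\cdot t\delta\le\eta't^2-\varepsilon$, so $\eta'>\delta$, a contradiction. $\square$

## 12. Small atoms at $1$ with $D\le0$

**Lemma 10.** Case II with $D\le0$ is impossible.

**Step 1: fix the regime.** By (17), $D\le0$ forces $\pi\ge\varepsilon>0$, so we are in (iii): $s=t$, $ct=1-t^2$, and $\sigma>0$. Put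
$$\omega=2t-1=t\delta,\qquad q_0=(c-1)t=1-t-t^2>0,\qquad u=\frac\sigma\delta=\frac{t\sigma}{\omega}\in(0,1].$$
Now $\sigma q_0-\pi+\varepsilon=D\le0$ gives $\sigma q_0<\pi\le\sigma^2/4$. With $t>\frac12$,
$$q_0<\frac\sigma4,\qquad \pi>\sigma q_0>4q_0^2>\frac{q_0^2}{t^2} .\tag{23}$$

**Step 2: bound the two factors of (20) from above.** Let $U=1-m-a_1>0$ and $V=1-l-b_1>0$. Since $e\ge0$, (9) at $1{-}$ and $0{+}$ gives $la_1+m\ge\kappa_0$ and $l+mb_1\ge\kappa_0$. Hence both $lU=l-lm-la_1$ and $mV=m-lm-mb_1$ are at most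
$$l+m-lm-\kappa_0=2t+\sigma-(t^2+t\sigma+\pi)-(2t^2+ct\sigma+\varepsilon)=t(2-3t)-\sigma t(1-t)-\pi-\varepsilon<tB,$$
$$B:=2-3t-\sigma(1-t)-\frac\pi t,$$
where $ct=1-t^2$ was used. So $B>0$ and $lm\,UV<t^2B^2$.

**Step 3: compare with the lower bound.** By (20) at $0{+},1{-}$, $UV\ge N=\omega t(\delta-\sigma)+\pi+2\varepsilon>\omega^2(1-u)+\pi$. Also $lm\ge t^2+t\sigma=t^2(1+u\omega/t^2)$. Therefore
$$\big(\omega^2(1-u)+\pi\big)\Big(1+\frac{u\omega}{t^2}\Big)<B^2 .$$

**Step 4: eliminate $\pi$.** Direct expansion gives $2-3t=\frac{\omega(1-t)+q_0}t$, and $\sigma=u\omega/t$. So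
$$0<B<P+\frac{q_0}t,\qquad P:=\frac{\omega(1-t)(1-u)}t\ge0 .$$
By (23), $B^2<P^2+\frac{2Pq_0}t+\frac{q_0^2}{t^2}<P^2+\frac{2Pq_0}t+\pi$. The left side in step 3 is at least $\omega^2(1-u)(1+u\omega/t^2)+\pi$. So
$$\omega^2(1-u)\Big(1+\frac{u\omega}{t^2}\Big)<P^2+\frac{2Pq_0}t .$$
If $u=1$ this reads $0<0$. Otherwise divide by $\omega(1-u)/t^2$:
$$\omega(t^2+u\omega)<\omega(1-t)^2(1-u)+2(1-t)q_0 .$$
Using $t^2-(1-t)^2=\omega$ and $\omega+(1-t)^2=t^2$, this is $\omega^2+u\omega t^2<2(1-t)q_0$.

**Step 5: reach a contradiction in $t$ alone.** By (23), $u\omega=t\sigma>4tq_0$, so $0<\omega^2<q_0(2-2t-4t^3)$; in particular $2-2t-4t^3>0$. Also $q_0<\frac\sigma4\le\frac\delta4=\frac\omega{4t}$. Inserting this, $4t\omega<2-2t-4t^3$, that is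
$$2t^3+4t^2-t-1<0 .$$
But $q_0<\frac\omega{4t}$ itself says $4t^3+4t^2-2t-1>0$, so
$$2t^3+4t^2-t-1=\tfrac12(4t^3+4t^2-2t-1)+\big(2t^2-\tfrac12\big)>0,$$
a contradiction. $\square$

## 13. The formula on the whole cube

**Proof of Theorem 1.** If $m^*<0$, the minimizer of Lemma 4 falls into Case I or Case II by Lemma 7, and these are excluded by Lemmas 8, 9 and 10. So $m^*\ge0$, which is Theorem 1. $\blacksquare$

**Proof of Theorem 2.** On $R_2$ we have $\Delta<0$, and $\gamma$ is smallest, so $f=f_\gamma$ by Lemma 3. Theorem 1 gives $T\ge f_\gamma=2\sqrt{\alpha\beta(1-\gamma)}+2\gamma-2$ for every graph with these densities. The graph of Lemma 2 attains this value. $\blacksquare$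

**Proof of Theorem 3.** The lower bound holds everywhere: $T\ge0$ is trivial, $T\ge\alpha+\beta+\gamma-2$ is (2) together with Lemma 1(a), and $T\ge f$ is Theorem 1. For equality, all terms being symmetric, assume $\alpha\ge\beta\ge\gamma$. Then $R$ is given by $\alpha\beta+\gamma>1$ alone, because
$$(\alpha\gamma+\beta)-(\alpha\beta+\gamma)=(\beta-\gamma)(1-\alpha)\ge0,\qquad(\beta\gamma+\alpha)-(\alpha\beta+\gamma)=(\alpha-\gamma)(1-\beta)\ge0 .$$

**Outside $R$.** Here $\alpha\beta\le1-\gamma$, so $\alpha+\beta+\gamma-2\le\alpha+\beta-1-\alpha\beta=-(1-\alpha)(1-\beta)\le0$ and $f\le f_\gamma\le0$. The formula gives $0$, and the triangle-free graph of Section 4 attains it.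

**On $R_1$.** Since $\Delta\ge0$ and $S_\gamma=\alpha+\beta-\gamma\ge\alpha>0$, (6) gives $f\le f_\gamma\le\alpha+\beta+\gamma-2$. By the quoted theorem of Baber, Johnson and Talbot, $T_{min}=\alpha+\beta+\gamma-2$, which is therefore at least $0$. So the maximum in the formula is $\alpha+\beta+\gamma-2$, as required.

**On $R_2$.** By Lemma 3, $f=f_\gamma>\alpha+\beta+\gamma-2$. Also $f_\gamma>0$, because $\alpha\beta>1-\gamma>0$, as seen in the proof of Lemma 2. So the maximum in the formula is $f_\gamma$, and the statement is Theorem 2. $\blacksquare$
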